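\title{The harmonic functions vanishing on a circular cone form a finite-dimensional space}

\begin{abstract}
We prove that the harmonic functions in the unit ball of $\mathbb{R}^3$ that vanish on the cone $x^2+y^2=2z^2$ form a finite-dimensional space, and that the same holds for every right circular cone $x^2+y^2=\tau z^2$ with $0<\tau<\infty$. The problem reduces to the vanishing of coefficients of the polynomials $(1+w-\frac{\tau}{4}w^2)^n$. If such a coefficient vanishes, then the preceding one is a nonzero algebraic number whose real absolute values are large and whose size at every prime can be controlled. The product formula and the prime number theorem then give a contradiction for large $n$.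
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $B_1\subset\mathbb{R}^3$ be the open unit ball. For a subset $Z\subset B_1$ let
\[
\mathcal{H}(Z)=\{u\colon B_1\to\mathbb{R}\ \mid\ \Delta u=0 \text{ and } u|_Z=0\}.
\]
The dimension of this vector space counts how many independent harmonic functions can share $Z$ as a part of their zero set. We study it for the right circular cones
\[
Z_\tau=\{x^2+y^2=\tau z^2\}\cap B_1,\qquad 0<\tau<\infty .
\]
The quadratic form $x^2+y^2-\tau z^2$ has Laplacian $4-2\tau$, so it is harmonic exactly when $\tau=2$. The cone $Z_2$ is therefore called the harmonic cone, and $q=x^2+y^2-2z^2$ lies in $\mathcal{H}(Z_2)$. The conjecture that $\mathcal{H}(Z_2)$ is finite dimensional is posed in \cite{MW}. We prove it.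

\begin{theorem}\label{thm:harmonic}
The space $\mathcal{H}(Z_2)$ is finite dimensional.
\end{theorem}

A real algebraic number is \emph{totally positive} if all its conjugates over $\mathbb{Q}$ are real and positive.

\begin{theorem}\label{thm:all}
For every $0<\tau<\infty$ the space $\mathcal{H}(Z_\tau)$ is finite dimensional. Moreover, $\mathcal{H}(Z_\tau)=\{0\}$ unless $\tau$ is a totally positive algebraic number.
\end{theorem}

The neighboring cases behave differently. In the plane, a harmonic function in the disc that vanishes on the line $\varphi=0$ is a series $\sum a_nr^n\sin n\varphi$, and it vanishes on a second line $\varphi=\alpha$ if and only if $a_n\sin n\alpha=0$ for all $n$. The space of such functions is $\{0\}$ if $\alpha/\pi$ is irrational and infinite dimensional otherwise: one solution produces infinitely many, because $\sin n\alpha=0$ implies $\sin jn\alpha=0$. In space, the two degenerate ends of the family $Z_\tau$ also carry infinite-dimensional spaces: all the functions $\operatorname{Re}(x+iy)^n$,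 $n\ge1$, vanish on the axis $x=y=0$, and all the functions $z\operatorname{Re}(x+iy)^n$ vanish on the plane $z=0$. On the harmonic cone, $q$ is not alone either. For $h=z(x^2-y^2)$ and for $h=zxy$, both harmonic,
\[
\Delta(qh)=2\nabla q\cdot\nabla h=4(xh_x+yh_y-2zh_z)=4(2h-2h)=0 ,
\]
so $q$, $qz(x^2-y^2)$ and $qzxy$ lie in $\mathcal{H}(Z_2)$, and $\dim\mathcal{H}(Z_2)\ge3$. We do not determine the dimension exactly.

For a circular cone of half-angle $\theta_0$, separation of variables replaces the numbers $\sin n\alpha$ by the values $T_{n,m}(\theta_0)$ of the angular parts of the spherical harmonics, and the dimension is the number of pairs $(n,m)$ with $T_{n,m}(\theta_0)=0$. Nothing in the definition links different degrees $n$, so each such equation looks like a coincidence, and one guesses that a given cone sees finitely many of them. On the other hand, the zeros of the functions $T_{n,0}$ alone are dense in the interval of angles (Remark~\ref{rem:dense}). Approximate information on the location of the zeros therefore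 cannot decide whether a zero falls exactly on $\theta_0$. The question is arithmetic.

The proof runs as follows. Section~\ref{sec:reduction} shows that $T_{n,m}(\theta_0)$ is, up to a nonzero factor, the coefficient $c_k$ of $w^k$ in $(1+w-\frac\tau4w^2)^n$, where $k=n-m$. If $c_k=0$, then the neighbor $c_{k-1}$ is not zero, and Section~\ref{sec:neighbor} makes this quantitative and shows the whole argument on the example $\tau=2$, $n=5$, $k=3$. Sections~\ref{sec:real}--\ref{sec:modp} bound the absolute values of $c_{k-1}$ from below, at the real places and at all primes. Section~\ref{sec:inequality} inserts these bounds into the product formula and obtains one inequality. Sections~\ref{sec:harmonic} and~\ref{sec:all} show with the prime number theorem that this inequality fails for large $n$. A reader interested only in Theorem~\ref{thm:harmonic} may read $K=\mathbb{Q}$ throughout and skip Lemmas~\ref{lem:zeros} and~\ref{lem:small}.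

\section{From cones to coefficients of a trinomial power}\label{sec:reduction}

We write $[w^k]F$ for the coefficient of $w^k$ in $F$. For integers $n\ge0$ and $k$ define
\begin{equation}\label{eq:cdef}
c_{n,k}(X)=[w^k](1+w+Xw^2)^n=\sum_j\frac{n!}{(n-k+j)!\,(k-2j)!\,j!}\,X^j\in\mathbb{Z}[X],
\end{equation}
where $j$ runs over the integers for which the three factorials in the denominator are defined; thus $c_{n,k}=0$ for $k<0$ and for $k>2n$. For $0\le k\le n$ the polynomial $c_{n,k}$ has constant term $\binom nk$ and degree exactly $\lfloor k/2\rfloor$. Throughout the paper,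
\[
\gamma=-\frac\tau4,\qquad m=n-k,\qquad \ell=\lfloor k/2\rfloor,\qquad \nu=n+\tfrac12 .
\]

\subsection*{A basis of harmonic polynomials}
We use spherical coordinates $x+iy=r\sin\theta\,e^{i\varphi}$, $z=r\cos\theta$. The upper nappe of $Z_\tau$ is $\theta=\theta_0$, where $\theta_0\in(0,\frac\pi2)$ and $\tan^2\theta_0=\tau$.

If $L=a_1x+a_2y+a_3z$ with complex $a_i$ and $a_1^2+a_2^2+a_3^2=0$, then $\Delta L^n=n(n-1)(a_1^2+a_2^2+a_3^2)L^{n-2}=0$. For $\zeta\ne0$ this applies to
\[
L_\zeta=z+\tfrac12\bigl(\zeta(x+iy)-\zeta^{-1}(x-iy)\bigr),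
\]
because $\frac14(\zeta-\zeta^{-1})^2-\frac14(\zeta+\zeta^{-1})^2+1=0$. Hence each coefficient $h_{n,m}=[\zeta^m]L_\zeta^n$, $|m|\le n$, is a harmonic homogeneous polynomial of degree $n$. Put
\[
\lambda(\theta,\zeta)=\cos\theta+\tfrac12\sin\theta\,(\zeta-\zeta^{-1}),\qquad T_{n,m}(\theta)=[\zeta^m]\lambda^n .
\]
Since $L_\zeta=r\lambda(\theta,\zeta e^{i\varphi})$, we have $h_{n,m}=r^nT_{n,m}(\theta)e^{im\varphi}$. The substitution $\zeta\mapsto-\zeta^{-1}$ fixes $\lambda$, so $T_{n,-m}=(-1)^mT_{n,m}$. For $0\le m\le n$ and $k=n-m$, a term of $\lambda^n$ that contributes to $\zeta^m$ takes $\zeta^{-1}$ from $j$ factors, $\zeta$ from $m+j$ factors and $\cos\theta$ from the remaining $k-2j$ factors. Comparing with \eqref{eq:cdef},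
\begin{equation}\label{eq:T}
\begin{aligned}
T_{n,m}(\theta)&=\sum_j\frac{(-1)^j\,n!}{(m+j)!\,(k-2j)!\,j!}\cos^{k-2j}\theta\,\bigl(\tfrac12\sin\theta\bigr)^{m+2j}\\
&=\cos^n\theta\,\bigl(\tfrac12\tan\theta\bigr)^m\,c_{n,k}\bigl(-\tfrac14\tan^2\theta\bigr),
\end{aligned}
\end{equation}
the second form being valid for $\theta\ne\frac\pi2$. As $c_{n,k}(0)=\binom nk\ne0$, no $T_{n,m}$ vanishes identically. The $2n+1$ polynomials $h_{n,m}$ have different frequencies in $\varphi$, so they are linearly independent. The space of complex homogeneous harmonic polynomials of degree $n$ in three variables has dimension $2n+1$, so they form a basis of it.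

\begin{definition}
A \emph{vanishing pair} for $\tau$ is a pair of integers $(n,k)$ with $0\le k\le n$ and $c_{n,k}(\gamma)=0$.
\end{definition}

Since $c_{n,0}=1$ and $c_{n,1}=n$, every vanishing pair has $2\le k\le n$.

\begin{proposition}\label{prop:reduction}
The space $\mathcal{H}(Z_\tau)$ is finite dimensional if and only if there are finitely many vanishing pairs for $\tau$, and it is $\{0\}$ if and only if there are none.
\end{proposition}

\begin{proof}
A complex-valued harmonic function vanishes on $Z_\tau$ if and only if its real and imaginary parts do, so the complex dimension of the space of such functions equals $\dim\mathcal{H}(Z_\tau)$. Let $u$ be such a function. It has an expansion $u=\sum u_n$ into homogeneous harmonic polynomials of degree $n$ that converges in $B_1$. For a unit vector $\omega$ on the cone, the power series $\sum t^nu_n(\omega)=u(t\omega)$ vanishes for $0<t<1$, so every $u_n$ vanishes on the cone. Write $u_n=\sum_m\alpha_mh_{n,m}$. On the circle $r=1$, $\theta=\theta_0$ the trigonometric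 polynomial $\sum_m\alpha_mT_{n,m}(\theta_0)e^{im\varphi}$ vanishes, so $\alpha_mT_{n,m}(\theta_0)=0$ for all $m$. Conversely, if $T_{n,m}(\theta_0)=0$, then $h_{n,m}$ vanishes on the upper nappe, and also on the lower one, which is its image under $(x,y,z)\mapsto-(x,y,z)$. So $\dim\mathcal{H}(Z_\tau)$ is the number of pairs $(n,m)$, $|m|\le n$, with $T_{n,m}(\theta_0)=0$. By \eqref{eq:T}, $T_{n,m}(\theta_0)=0$ if and only if $(n,n-|m|)$ is a vanishing pair.
\end{proof}

\begin{example}\label{ex:small}
We have $c_{n,2}(X)=\binom n2+nX$ and $c_{n,3}(X)=\binom n3+n(n-1)X$. So $(n,2)$ is a vanishing pair exactly for $\tau=2(n-1)$, $n\ge2$, and $(n,3)$ exactly for $\tau=\frac23(n-2)$, $n\ge3$. For $\tau=2$ this gives the pairs $(2,2)$ and $(5,3)$. By \eqref{eq:T}, $h_{2,0}=-\frac12q$ and $h_{5,2}=-\frac54qz(x+iy)^2$; these give the three functions of the introduction.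
\end{example}

\subsection*{The ladder identity}
The proof compares $c_{n,k}$ with its neighbor $c_{n,k-1}$, that is, $T_{n,m}$ with $T_{n,m+1}$. The link between them is a first-order identity.

\begin{lemma}\label{lem:ladder}
For $|m|\le n$ and $0<\theta<\pi$, with $T_{n,n+1}=0$,
\begin{equation}\label{eq:ladder}
T_{n,m}'=m\cot\theta\,T_{n,m}-(n+m+1)\,T_{n,m+1}.
\end{equation}
For $0\le k\le n$,
\begin{equation}\label{eq:ladderc}
(1-4X)\,c_{n,k}'(X)+2k\,c_{n,k}(X)=(2n-k+1)\,c_{n,k-1}(X).
\end{equation}
\end{lemma}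

\begin{proof}
We have $\lambda_\theta=-\sin\theta+\frac12\cos\theta\,(\zeta-\zeta^{-1})$ and $\zeta\lambda_\zeta=\frac12\sin\theta\,(\zeta+\zeta^{-1})$. Hence
\[
\lambda_\theta-\cot\theta\,\zeta\lambda_\zeta=-(\sin\theta+\zeta^{-1}\cos\theta)=-\zeta^{-1}(\lambda+\zeta\lambda_\zeta).
\]
Multiplying by $n\lambda^{n-1}$ gives $(\partial_\theta-\cot\theta\,\zeta\partial_\zeta)\lambda^n=-\zeta^{-1}(n+\zeta\partial_\zeta)\lambda^n$, and the coefficient of $\zeta^m$ is \eqref{eq:ladder}.

Now let $m\ge0$, $0<\theta<\frac\pi2$, $X=-\frac14\tan^2\theta$ and $\Pi=\cos^n\theta\,(\frac12\tan\theta)^m$. Then $dX/d\theta=-\frac12\tan\theta\sec^2\theta=-\frac12\tan\theta\,(1-4X)$ and $\Pi'/\Pi=-n\tan\theta+m(\cot\theta+\tan\theta)=m\cot\theta-k\tan\theta$. By \eqref{eq:T},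
\[
T_{n,m}'-m\cot\theta\,T_{n,m}=-\Pi\tan\theta\,\bigl[kc_{n,k}(X)+\tfrac12(1-4X)c_{n,k}'(X)\bigr],
\]
while $(n+m+1)T_{n,m+1}=(2n-k+1)\,\Pi\cdot\frac12\tan\theta\,c_{n,k-1}(X)$. This proves \eqref{eq:ladderc} for all $X<0$, hence as an identity of polynomials.
\end{proof}

The ladder identity also locates the zeros of $c_{n,k}$, and this restricts the numbers $\tau$ that can occur.

\begin{lemma}\label{lem:zeros}
For $0\le k\le n$ all zeros of $c_{n,k}$ are real and negative. Consequently, if $(n,k)$ is a vanishing pair for $\tau$, then $\tau$ is a totally positive algebraic number, $(n,k)$ is a vanishing pair for every conjugate of $\tau$, and $k\ge2d$, where $d$ is the degree of $\tau$.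
\end{lemma}

\begin{proof}
For $|m|\le n$ define $G_m$ on $(-1,1)$ by $T_{n,m}(\theta)=\sin^m\theta\,G_m(\cos\theta)$. Identity \eqref{eq:ladder} says that $(\sin^{-m}\theta\,T_{n,m})'=-(n+m+1)\sin^{-m}\theta\,T_{n,m+1}$, that is, $G_m'=(n+m+1)G_{m+1}$. Since $T_{n,-n}=(-\frac12\sin\theta)^n$, we have $G_{-n}(t)=2^{-n}(t^2-1)^n$, and therefore
\[
G_m(t)=\frac1{2^n(n+m)!}\,\frac{d^{\,n+m}}{dt^{\,n+m}}(t^2-1)^n .
\]
(Thus $G_0$ is the Legendre polynomial $P_n$, and $G_m$ is a multiple of $P_n^{(m)}$.) For $j<n$ the $j$-th derivative of $(t^2-1)^n$ vanishes at $\pm1$, so by Rolle's theorem and induction the $j$-th derivative has at least $j$ distinct zeros in $(-1,1)$ for all $j\le n$. Each further derivative loses at most one of them. So for $m\ge0$ the polynomial $G_m$, which has degree $k=n-m$, has $k$ distinct zeros in $(-1,1)$. It is even or odd, so $\ell=\lfloor k/2\rfloor$ of these zeros lie in $(0,1)$. By \eqref{eq:T} they give $\ell$ distinct negative zeros of $c_{n,k}$, which has degree $\ell$. Finally, if $c_{n,k}(\gamma)=0$,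 then the minimal polynomial of $\gamma$ divides $c_{n,k}\in\mathbb{Z}[X]$. So all conjugates of $\gamma=-\tau/4$ are zeros of $c_{n,k}$, hence negative, and $d\le\ell$.
\end{proof}

\section{The neighbor of a vanishing coefficient}\label{sec:neighbor}

Fix $n$, let $f=1+w+\gamma w^2$, and write $c_j=c_{n,j}(\gamma)$. Comparing the coefficients of $w^j$ in $f\cdot(f^n)'=nf'f^n$ gives $(j+1)c_{j+1}+jc_j+\gamma(j-1)c_{j-1}=nc_j+2n\gamma c_{j-1}$, that is,
\begin{equation}\label{eq:rec}
(j+1)c_{j+1}=(n-j)c_j+\gamma(2n+1-j)c_{j-1}\qquad(j\ge0).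
\end{equation}
This holds for $\gamma$ in any commutative ring. In characteristic $0$ and for $\gamma\ne0$, two consecutive zeros $c_{k-1}=c_k=0$ with $k\le2n$ would propagate downward to $c_0=1$, which is absurd. We need a quantitative form: if $c_k=0$, then $c_{k-1}$ cannot be too divisible by any prime. The tool is the Casoratian, the discrete Wronskian, of $(c_j)$ with a second solution of \eqref{eq:rec}. Solving \eqref{eq:rec} step by step divides by $2,3,\dots,k$ in turn, which suggests denominators as large as $k!$. The point of the next lemma is a formula for the second solution in which each term is divided by one integer only.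

\begin{lemma}\label{lem:casoratian}
Let $\gamma\ne0$ lie in a field of characteristic $0$. Let $f^{-n-1}=\sum e_jw^j$ and
\begin{equation}\label{eq:g}
g_k=\sum_{j=0}^{k-1}\frac{c_{k-1-j}\,e_j}{j+1}\qquad(k\ge0).
\end{equation}
Then $c_{k-1}g_k-c_kg_{k-1}=(-\gamma)^{k-1}\frac1k\binom{2n}{k-1}$ for $k\ge1$. In particular, for $1\le k\le2n$ the numbers $c_{k-1}$ and $c_k$ are not both zero, and if $c_k=0$, then
\begin{equation}\label{eq:cas}
c_{k-1}\,g_k=(-\gamma)^{k-1}\frac1k\binom{2n}{k-1}\ne0 .
\end{equation}
Moreover, $c_j$ and $e_j$ are polynomials in $\gamma$ with integer coefficients, of degree at most $j/2$.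
\end{lemma}

\begin{proof}
The $g_k$ are the coefficients of the power series $g=f^n\int_0^wf^{-n-1}$. It satisfies $fg'-nf'g=1$, so $g_0=0$, $g_1=1$, and $(g_j)$ satisfies \eqref{eq:rec} for $j\ge1$. Let $W_k=c_{k-1}g_k-c_kg_{k-1}$. Then $W_1=1$, and for $j\ge1$ the terms with $n-j$ cancel in
\[
(j+1)W_{j+1}=c_j\,(j+1)g_{j+1}-(j+1)c_{j+1}\,g_j=-\gamma(2n+1-j)W_j .
\]
Hence $W_k=(-\gamma)^{k-1}\,2n(2n-1)\cdots(2n-k+2)/k!$, as claimed. For the last statement, expand $f^a=\sum_i\binom ai(w+\gamma w^2)^i$ for $a=n$ and $a=-n-1$: the binomial coefficients are integers, and each factor $\gamma$ comes with a factor $w^2$.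
\end{proof}

\subsection*{The argument on an example}
For a nonzero rational number $x$ let $v_p(x)$ be the exponent of the prime $p$ in $x$ and $|x|_p=p^{-v_p(x)}$. Unique factorization gives the \emph{product formula} $|x|\prod_p|x|_p=1$: a rational number cannot be large in all absolute values at once.

Take $\tau=2$, $\gamma=-\frac12$ and the vanishing pair $(5,3)$. The recurrence \eqref{eq:rec} gives $c_0=1$, $c_1=5$, $c_2=\frac{15}2$, $c_3=0$, and $g_1=1$, $g_2=2$, $g_3=\frac12$; indeed $c_2g_3=\frac{15}4=\frac14\cdot\frac13\binom{10}2$. The product formula for $c_2$ reads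
\[
|c_2|\cdot|c_2|_2=\tfrac{15}2\cdot2=3\cdot5=\prod_{p\ge3}p^{v_p(c_2)} .
\]
The prime $5$ divides $c_2$ for a structural reason: modulo $5$ we have $f^5\equiv1+w^5+\gamma w^{10}$, so $c_1,\dots,c_4$ lie in a gap of the polynomial. The same prime divides $\binom n\ell=\binom51$. After this binomial coefficient is divided out on both sides, the number $3$ remains on the left, and it is paid for by the small prime $3$ on the right.

For a vanishing pair $(n,k)$ for $\tau=2$ with large $n$ the same accounting goes as follows; here $\gtrsim$ ignores powers of $n$.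
\begin{itemize}
\item[(a)] $|c_{k-1}|\gtrsim(\frac32)^{n/2}\,2^{-k/2}\binom n\ell$ (Lemma~\ref{lem:real}) and $|c_{k-1}|_2\gtrsim2^{k/2}$ (Lemma~\ref{lem:crude}). So the odd part of $c_{k-1}$ is $\gtrsim(\frac32)^{n/2}\binom n\ell$.
\item[(b)] By \eqref{eq:g} and \eqref{eq:cas} no prime $p>2n$ divides $c_{k-1}$, and primes $p>\sqrt{2n}$ divide it at most once (Lemma~\ref{lem:once}). This bounds the odd part by $e^{(2+o(1))n}$, which does not contradict (a), since $(\frac32)^{n/2}\binom n\ell<e^n$.
\item[(c)] So we must determine which primes can divide $c_{k-1}$. Such a prime kills two consecutive coefficients of $f^n$. Lemma~\ref{lem:modp} shows that, for large primes $p$, this happens only in a gap, as for $p=5$ above, or because $(\lfloor n/p\rfloor,\lfloor k/p\rfloor)$ is a smaller vanishing pair. Lemma~\ref{lem:binom} shows that the gap primes divide $\binom n\ell$. The primes that remain are too few to pay for the factor $(\frac32)^{n/2}$.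
\end{itemize}

\section{The real place}\label{sec:real}

At a zero of $T_{n,m}$, the ladder identity \eqref{eq:ladder} turns the neighbor $T_{n,m+1}$ into the derivative $T_{n,m}'$. So we need a lower bound for the slope of $T_{n,m}$ at a zero. On the equator $\theta=\frac\pi2$ the function $T_{n,m}$ is explicit, and a monotone energy carries this information to $\theta_0$.

In spherical coordinates $\Delta=\partial_r^2+\frac2r\partial_r+\frac1{r^2}(\partial_\theta^2+\cot\theta\,\partial_\theta+\sin^{-2}\theta\,\partial_\varphi^2)$, so $T=T_{n,m}$ satisfies $T''+\cot\theta\,T'+(n(n+1)-m^2\sin^{-2}\theta)T=0$. Put $y=\sqrt{\sin\theta}\,T$. Since $(\sqrt{\sin\theta})'=\frac12\cot\theta\sqrt{\sin\theta}$ and $(\sqrt{\sin\theta})''=-\frac14(1+\sin^{-2}\theta)\sqrt{\sin\theta}$, the first-order term disappears: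
\begin{equation}\label{eq:ode}
y''+Qy=0,\qquad Q(\theta)=\nu^2-\frac{m^2-\frac14}{\sin^2\theta}\qquad(0<\theta<\pi).
\end{equation}

\begin{remark}\label{rem:dense}
For $m=0$ we have $Q>\nu^2$, so by Sturm's comparison theorem $T_{n,0}$ has a zero in every closed interval of length $\pi/\nu$ in $(0,\frac\pi2)$. Hence the set of $\tau$ with $\mathcal{H}(Z_\tau)\ne\{0\}$ is dense in $(0,\infty)$, although it consists of algebraic numbers.
\end{remark}

\begin{lemma}\label{lem:real}
Let $(n,k)$ be a vanishing pair for $\tau>0$ and let $Q_0=\nu^2-(m^2-\frac14)(1+\frac1\tau)$. If $m\ge1$, then $Q_0>0$. With $Q_*=Q_0$ for $m\ge1$ and $Q_*=1$ for $m=0$,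
\[
|c_{n,k-1}(\gamma)|\ \ge\ \frac{\sqrt{Q_*}}{\nu^2\sqrt\tau}\Bigl(1+\frac1\tau\Bigr)^{n/2}\Bigl(\frac\tau4\Bigr)^{k/2}\binom n\ell .
\]
\end{lemma}

\begin{proof}
Since $\sin^{-2}\theta_0=1+\frac1\tau$, we have $Q(\theta_0)=Q_0$. Since $T(\theta_0)=0$, we have $y(\theta_0)=0$ and $y'(\theta_0)^2=\sin\theta_0\,T'(\theta_0)^2\le T'(\theta_0)^2$. At $\frac\pi2$ we have $y=T$ and $y'=T'$.

\emph{Values on the equator.} At $\theta=\frac\pi2$, $\lambda=\frac12(\zeta-\zeta^{-1})$ and $\lambda_\theta=-1$. If $k=2\ell$, then $m=n-2\ell$ and $|T(\frac\pi2)|=2^{-n}\binom n\ell$. If $k=2\ell+1$, then $m=(n-1)-2\ell$ and $|T'(\frac\pi2)|=n\,|[\zeta^m]\lambda^{n-1}|=2^{-(n-1)}n\binom{n-1}\ell=2^{-(n-1)}(n-\ell)\binom n\ell$. In both cases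
\begin{equation}\label{eq:equator}
\max\bigl(|T(\tfrac\pi2)|,|T'(\tfrac\pi2)|\bigr)\ge2^{-n}\tbinom n\ell .
\end{equation}

\emph{The case $m\ge1$.} Here $Q$ is strictly increasing on $(0,\frac\pi2]$. By the first line of \eqref{eq:T}, $y=\sin^{m+1/2}\theta\,G(\cos\theta)$ with a polynomial $G$ and $G(1)=2^{-m}\binom nk>0$, so $y>0$ and $y'>0$ for small $\theta>0$. Suppose $Q_0\le0$. Then $Q<0$ on $(0,\theta_0)$. Let $\theta_1\le\theta_0$ be the first positive zero of $y$. On $(0,\theta_1)$ we have $y''=-Qy>0$, so $y'$ stays positive and $y(\theta_1)>0$, a contradiction. Thus $Q_0>0$, and $Q>0$ on $[\theta_0,\frac\pi2]$. There the energy $E=y^2+y'^2/Q$ has $E'=-y'^2Q'/Q^2\le0$. As $0<Q(\frac\pi2)\le\nu^2$ and $\nu\ge1$, \eqref{eq:equator} gives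
\[
\frac{T'(\theta_0)^2}{Q_0}\ge E(\theta_0)\ge E(\tfrac\pi2)=T(\tfrac\pi2)^2+\frac{T'(\tfrac\pi2)^2}{Q(\tfrac\pi2)}\ge\frac{4^{-n}}{\nu^2}\binom n\ell^2 .
\]

\emph{The case $m=0$.} Now $Q=\nu^2+\frac14\sin^{-2}\theta\ge1$ is decreasing on $(0,\frac\pi2]$, so we use the energy $\tilde E=y'^2+Qy^2$, which has $\tilde E'=Q'y^2\le0$. This gives $T'(\theta_0)^2\ge\tilde E(\theta_0)\ge\tilde E(\frac\pi2)\ge4^{-n}\binom n\ell^2$.

In both cases $|T'(\theta_0)|\ge\sqrt{Q_*}\,2^{-n}\binom n\ell/\nu$. By \eqref{eq:ladder} and \eqref{eq:T},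
\[
|T'(\theta_0)|=(n+m+1)|T_{n,m+1}(\theta_0)|\le2\nu\,(1+\tau)^{-n/2}\Bigl(\frac{\sqrt\tau}2\Bigr)^{n-k+1}|c_{n,k-1}(\gamma)| .
\]
Combining the two inequalities and using $\frac12\cdot2^{-n}(2/\sqrt\tau)^{n-k+1}=\tau^{-1/2}\tau^{-n/2}(\tau/4)^{k/2}$, we obtain the lemma.
\end{proof}

The factor $(1+\frac1\tau)^{n/2}=\sin^{-n}\theta_0$ is the exponential gain on which the whole proof rests. It disappears on the equator $\theta_0=\frac\pi2$, where finiteness is false.

\section{Finite places: polynomial losses}\label{sec:finite}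

\subsection*{Tools}
We recall two facts on binomial coefficients. Let $p$ be a prime, $M\ge1$ and $0\le j\le M$. By \emph{Kummer's theorem}, $v_p\binom Mj$ is the number of carries in the addition of $j$ and $M-j$ in base $p$; hence $p^{v_p\binom Mj}\le M$. By \emph{Lucas' theorem}, $p$ divides $\binom Mj$ if and only if some base-$p$ digit of $j$ exceeds the corresponding digit of $M$.

By Lemma~\ref{lem:zeros} we may assume from now on that $\tau$ is algebraic and totally positive. Let $K=\mathbb{Q}(\tau)$ and $d=[K:\mathbb{Q}]$. The field $K$ has $d$ embeddings $\sigma\colon K\to\mathbb{R}$, and $\tau_\sigma=\sigma(\tau)>0$. A \emph{finite place} $v$ of $K$ is a nonzero prime ideal of its ring of integers. It contains exactly one prime number $p$, and we write $v\mid p$. Its residue field is finite of characteristic $p$, with $\mathrm{N}v\ge p$ elements. For $x\in K^\times$ let $\operatorname{ord}_v(x)$ be the exponent of $v$ in the ideal $(x)$ and $|x|_v=(\mathrm{N}v)^{-\operatorname{ord}_v(x)}$. We use the following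 standard facts.
\begin{itemize}
\item $|x+x'|_v\le\max(|x|_v,|x'|_v)$, with equality if $|x|_v\ne|x'|_v$. The absolute value $|\cdot|_v$ extends to an algebraic closure of $K$ with the same property. Elements of $K$ with $|x|_v\le1$ are called $v$-integral and can be reduced modulo $v$.
\item Over each $p$ lie at most $d$ places, and $\prod_{v\mid p}|p|_v=p^{-d}$. For an integer $a\ne0$ and $v\mid p$ we have $|a|_v=|p|_v^{v_p(a)}$; so $p^{v_p(a)}\le M$ implies $M^{-d}\le|a|_v\le1$.
\item For all but finitely many $p$, the \emph{unramified} ones, $\operatorname{ord}_v(p)=1$ for all $v\mid p$.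
\item The norm $\prod_\sigma|\sigma x|$ of an algebraic integer $x\ne0$ in $K$ is a positive integer, and it is at least $\mathrm{N}v$ if $x\equiv0$ modulo $v$.
\item Product formula: $\prod_\sigma|\sigma x|\prod_v|x|_v=1$ for $x\in K^\times$.
\end{itemize}
For $K=\mathbb{Q}$ the places are the primes and $|\cdot|_v=|\cdot|_p$.

\subsection*{Places with $|\gamma|_v\ge1$}
Here the Casoratian identity suffices.

\begin{lemma}\label{lem:crude}
Let $(n,k)$ be a vanishing pair and $v$ a finite place with $|\gamma|_v\ge1$. Then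
\[
|c_{k-1}|_v\ge(2n)^{-2d}\,|\gamma|_v^{(k-1)/2}.
\]
\end{lemma}

\begin{proof}
By the last statement of Lemma~\ref{lem:casoratian}, $|c_j|_v,|e_j|_v\le|\gamma|_v^{j/2}$. In \eqref{eq:g} we have $|j+1|_v^{-1}\le k^d$, so $|g_k|_v\le k^d|\gamma|_v^{(k-1)/2}$. By \eqref{eq:cas}, $|1/k|_v\ge1$ and Kummer's theorem, $|c_{k-1}g_k|_v\ge(2n)^{-d}|\gamma|_v^{k-1}$. Divide.
\end{proof}

For $\tau=2$ and $p=2$ this is the bound $|c_{k-1}|_2\ge2^{(k-1)/2}/(2n)^2$, which cancels the factor $2^{-k/2}$ in Lemma~\ref{lem:real}.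

\subsection*{Places with $|\gamma|_v<1$}
Such places do not occur for $\tau=2$. At such a place \eqref{eq:cas} yields only $|c_{k-1}|_v\ge n^{-C}|\gamma|_v^{k-1}$, an exponential loss. We avoid it in the same way as at the real place: \eqref{eq:ladderc} turns $c_{k-1}$ into the derivative of $c_{n,k}$ at its root $\gamma$, and this derivative is a product over the other roots. Only roots of the same size as $\gamma$ can make the product small. We show that there are $O(\log n)$ of them and that none of them is close to $\gamma$.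

\begin{lemma}\label{lem:small}
Let $v\mid p$ be a finite place with $\rho=|\gamma|_v<1$. There is a constant $C$ depending only on $d$, $p$ and $\rho$ such that $|c_{k-1}|_v\ge n^{-C}$ for all vanishing pairs $(n,k)$.
\end{lemma}

\begin{proof}
Let $\Phi(X)=c_{n,k}(X)/\binom nk=\sum a_jX^j$, so that $a_0=1$. By Kummer's theorem $|\binom nk|_v\ge n^{-d}$, hence $|a_j|_v\le n^d$. At $X=\gamma$, \eqref{eq:ladderc} reads $(1-4\gamma)\binom nk\Phi'(\gamma)=(2n-k+1)c_{k-1}$. Since $c_{k-1}\ne0$, the root $\gamma$ of $\Phi$ is simple, and since $|1-4\gamma|_v=1$,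
\[
|c_{k-1}|_v\ge n^{-d}|\Phi'(\gamma)|_v .
\]
Let $\xi_1=\gamma,\xi_2,\dots,\xi_\ell$ be the roots of $\Phi$, repeated with multiplicity. From $\Phi(X)=\prod_i(1-X/\xi_i)$ we get $|\Phi'(\gamma)|_v=\rho^{-1}\prod_{i\ge2}|1-\gamma/\xi_i|_v$. If $|\xi_i|_v\ne\rho$, then $|1-\gamma/\xi_i|_v=\max(1,\rho/|\xi_i|_v)\ge1$.

\emph{Few small roots.} Let $J$ be the number of roots with $|\xi_i|_v\le\rho$. Up to sign, $a_J$ is the sum of the products $\prod_{i\in I}\xi_i^{-1}$ over all $J$-element sets $I$ of indices. The product over the $J$ small roots is strictly larger in absolute value than any other product, since any other set $I$ exchanges some small roots for roots with $|\xi_i|_v>\rho$. Hence $n^d\ge|a_J|_v\ge\rho^{-J}$, and $J\le d\log n/\log(1/\rho)$.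

\emph{Separation of roots.} By \eqref{eq:cdef}, $(j+1)(m+j+1)a_{j+1}=(k-2j)(k-2j-1)a_j$. Since $(k-2j)(k-2j-1)=4j(j-1)-(4k-6)j+k(k-1)$, this is the coefficient of $X^j$ in the equation
\[
X(1-4X)\Phi''+\bigl[m+1+(4k-6)X\bigr]\Phi'-k(k-1)\Phi=0 .
\]
Let $\Phi(\gamma+h)=\sum_ib_ih^i$, with $b_0=0$ and $b_1=\Phi'(\gamma)\ne0$. Put $X=\gamma+h$, so that $X(1-4X)=\gamma(1-4\gamma)+(1-8\gamma)h-4h^2$, and take the coefficient of $h^i$. This gives
\[
\gamma(1-4\gamma)(i+2)(i+1)\,b_{i+2}=\beta_i\,b_{i+1}+\beta_i'\,b_i\qquad(i\ge0),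
\]
where $\beta_i=-(i+1)[(1-8\gamma)i+m+1+(4k-6)\gamma]$ and $\beta_i'=4i(i-1)-(4k-6)i+k(k-1)$ are $v$-integral. Also $|\gamma(1-4\gamma)|_v=\rho$. Let $M_i=|b_1|_v\,\rho^{-(i-1)}/|i!\,(i-1)!|_v$ for $i\ge1$. Then $M_{i+2}=M_{i+1}/(\rho\,|(i+2)(i+1)|_v)$, and the sequence $M_i$ is increasing, so induction gives $|b_i|_v\le M_i$. Since $v_p(i!)\le i-1$ and $v_p((i-1)!)\le i-1$, we obtain $|b_i|_v\le|b_1|_v(\rho|p|_v^2)^{-(i-1)}$. If $0<|h|_v<\rho|p|_v^2$, then $|b_ih^i|_v<|b_1h|_v$ for all $i\ge2$, so $\Phi(\gamma+h)\ne0$. Therefore every root $\xi_i$, $i\ge2$, with $|\xi_i|_v=\rho$ satisfies $|1-\gamma/\xi_i|_v=|\xi_i-\gamma|_v/\rho\ge|p|_v^2$.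

Altogether $|\Phi'(\gamma)|_v\ge|p|_v^{2J}\ge p^{-2dJ}$, which is at least a fixed negative power of $n$.
\end{proof}

\section{Two consecutive zeros modulo a prime}\label{sec:modp}

The losses in Lemmas~\ref{lem:crude} and~\ref{lem:small} are powers of $n$ for each prime. This is affordable for the primes up to $\sqrt{2n}$, but not for the primes of size comparable to $n$, whose logarithms add up to a multiple of $n$. For these we need exact information.

Let $p$ be an odd prime, let $n,k\ge0$, and write
\[
n=pn_1+n_0,\qquad k=pk_1+k_0,\qquad 0\le n_0,k_0<p .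
\]
Let $\gamma$ lie in a field $F$ of characteristic $p$. Then $f^n=(f^{n_1})^pf^{n_0}$ and $(f^{n_1})^p=\sum_ic_{n_1,i}(\gamma)^pw^{pi}$. Since $\deg f^{n_0}\le2n_0<2p$, for every $i\ge0$ and $0\le r<p$,
\begin{equation}\label{eq:lucas}
c_{n,pi+r}(\gamma)=c_{n_0,r}(\gamma)\,c_{n_1,i}(\gamma)^p+c_{n_0,r+p}(\gamma)\,c_{n_1,i-1}(\gamma)^p .
\end{equation}
The coefficient $c_{n_0,j}$ is zero for $j>2n_0$. We classify $p$ by the number of terms of \eqref{eq:lucas} for $r=k_0$ that are not zero for this trivial reason.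

\begin{definition}
With respect to $(n,k)$, the prime $p$ has \emph{type $0$} if $2n_0<k_0$, \emph{type $1$} if $k_0\le2n_0<k_0+p$, and \emph{type $2$} if $k_0+p\le2n_0$.
\end{definition}

Type $0$ means that $k$ lies in a gap of $f^n$. Since $2n_0-k_0=2n-k-(2n_1-k_1)p$,
\begin{equation}\label{eq:type1}
p\text{ has type }1\iff(2n_1-k_1)\,p\le2n-k<(2n_1-k_1+1)\,p .
\end{equation}

In characteristic $p$ two consecutive zeros still propagate by \eqref{eq:rec}, but only until $j+1$ (going up) or $2n+1-j$ (going down) is divisible by $p$. We obtain a block of zeros, and the next lemma shows that, outside a gap, such a block forces a zero at the level $(n_1,k_1)$.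

\begin{lemma}\label{lem:modp}
Let $F$ be a field of odd characteristic $p$ and $\gamma\in F$ with $\gamma(1-4\gamma)\ne0$. Let $1\le k\le2n$ and $c_{n,k}(\gamma)=c_{n,k-1}(\gamma)=0$ in $F$. Then one of the following holds:
\begin{itemize}
\item[(i)] $p$ has type $0$;
\item[(ii)] $p$ has type $1$ and $c_{n_1,k_1}(\gamma)=0$;
\item[(iii)] $c_{n_1,k_1}(\gamma)=c_{n_1,k_1-1}(\gamma)=0$.
\end{itemize}
\end{lemma}

\begin{proof}
We may assume that $F$ is algebraically closed. The hypothesis on $\gamma$ says that $f$ has degree $2$ and two distinct roots. Put $\alpha=c_{n_1,k_1}(\gamma)^p$, $\beta=c_{n_1,k_1-1}(\gamma)^p$, and split $f^{n_0}=A+w^pB$ with $\deg A,\deg B<p$. By \eqref{eq:lucas}, $c_{pk_1+r}$ is the coefficient of $w^r$ in $\alpha A+\beta B$ for $0\le r<p$.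

Apply \eqref{eq:rec} for $j=k,\dots,pk_1+p-2$. Here $j+1$ is not divisible by $p$, so
\begin{equation}\label{eq:up}
c_j=0\qquad\text{for }k-1\le j\le pk_1+p-1 .
\end{equation}
Going down, \eqref{eq:rec} with $j=pk_1+r$ gives $c_{j-1}=0$ from $c_j=c_{j+1}=0$ provided that $2n+1-j\equiv2n_0+1-p-r$ is not divisible by $p$. Assume that $p$ does not have type $0$, so $k_0\le2n_0$.

\emph{Case A: $2n_0<p$.} Then $p$ has type $1$ and $B=0$. The index $r=2n_0$ lies in $[k_0,p-1]$, so \eqref{eq:up} gives $0=c_{pk_1+2n_0}=\gamma^{n_0}\alpha$. Hence $\alpha=0$, and (ii) holds.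

\emph{Case B: type $2$.} Here $k_0\le2n_0-p$. For $1\le r\le k_0-1$ the number $2n_0+1-p-r$ lies in $[2,p-2]$, so we can go down through $r=k_0-1,\dots,1$; for $k_0\le1$ no step is needed. Together with \eqref{eq:up} this gives $c_{pk_1+r}=0$ for all $0\le r<p$, that is, $\alpha A+\beta B=0$. The polynomial $B$ is not zero, since its coefficient of $w^{2n_0-p}$ is $\gamma^{n_0}$. If $\alpha=0$, then $\beta=0$, and (iii) holds. If $\alpha\ne0$, then $A=\mu^pB$ for some $\mu\in F$, and $f^{n_0}=(\mu^p+w^p)B=(\mu+w)^pB$ has a root of multiplicity at least $p$. This is impossible, because the roots of $f^{n_0}$ have multiplicity $n_0<p$.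

\emph{Case C: type $1$ and $2n_0\ge p$.} Here $k_0\ge2n_0+1-p\ge1$. For $2n_0+2-p\le r\le k_0-1$ the number $2n_0+1-p-r$ is at most $-1$ and, as $r\le p-2$ and $2n_0\ge p$, at least $3-p$. So we can go down through $r=k_0-1,\dots,2n_0+2-p$; for $k_0\le2n_0+2-p$ no step is needed. We obtain $c_{pk_1+r}=0$ for $2n_0+1-p\le r\le p-1$. Since $\deg B=2n_0-p$, this says that $\alpha A$ has degree at most $2n_0-p$. If $\alpha=0$, then (ii) holds. Suppose $\alpha\ne0$, so $\deg A\le2n_0-p$. The identity $f\cdot(f^{n_0})'=n_0f'f^{n_0}$ becomes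
\[
(fA'-n_0f'A)+w^p(fB'-n_0f'B)=0 ,
\]
because $(w^p)'=0$. The first bracket has degree at most $2n_0-p+1\le p-1$, so it vanishes. Therefore $(Af^{p-n_0})'=f^{p-n_0-1}(fA'-n_0f'A)=0$. A polynomial with zero derivative is a polynomial in $w^p$, and $\deg(Af^{p-n_0})\le(2n_0-p)+2(p-n_0)=p$. So $Af^{p-n_0}=a^p+b^pw^p=(a+bw)^p$ with $a,b\in F$. This polynomial is not zero, since $A(0)=1$, and it has at most one root. But it is divisible by $f$, which has two distinct roots, a contradiction.
\end{proof}

The hypothesis $1-4\gamma\ne0$ cannot be dropped. For $p=5$, $\gamma=\frac14$, $n=k=3$ we have $f^3=(1+\frac w2)^6=(1+\frac{w^5}{32})(1+\frac w2)$, so $c_2=c_3=0$, while $p$ has type $1$ and $c_{0,0}=1$.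

Lemma~\ref{lem:modp} tells which primes can divide $c_{k-1}$. The next lemma bounds the multiplicity. For $p^2>2n$, identity \eqref{eq:cas} at first allows multiplicity $2$: one factor $p$ from $\binom{2n}{k-1}$ and one from the denominator of $g_k$. The two do not occur together.

\begin{lemma}\label{lem:once}
Let $p$ be an odd unramified prime and $v\mid p$ a place of $K$ with $|\gamma|_v=1$. If $(n,k)$ is a vanishing pair and $p^2>2n$, then $0\le\operatorname{ord}_v(c_{k-1})\le1$.
\end{lemma}

\begin{proof}
All $c_j$ and $e_j$ are $v$-integral. In \eqref{eq:g} we have $j+1\le k<p^2$, so $\operatorname{ord}_v(g_k)\ge-1$. Let $\omega=v_p\binom{2n}{k-1}-v_p(k)$. By Kummer's theorem $v_p\binom{2n}{k-1}\le1$, and by \eqref{eq:cas} $\operatorname{ord}_v(c_{k-1})=\omega-\operatorname{ord}_v(g_k)$. If $\omega\le0$ we are done. Let $\omega=1$, so that $p\nmid k$ and $p\mid\binom{2n}{k-1}$. We show that $g_k$ is $v$-integral. Only the terms of \eqref{eq:g} with $j+1=ip$, $1\le i<p$, have a denominator divisible by $p$, and $\operatorname{ord}_v(ip)=1$.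 So it suffices to show that $c_{k-ip}\,e_{ip-1}\equiv0$ modulo $v$ whenever $p\le ip\le k$.

Suppose $2n_0<p$. The numbers $k-1\le2n<p^2$ have at most two digits, and the upper digit of $k-1$ does not exceed that of $2n$. By Lucas' theorem the lower digit $k_0-1$ of $k-1$ exceeds the lower digit $2n_0$ of $2n$. So $k_0>2n_0$, and \eqref{eq:lucas} in the residue field, applied to $k-ip=p(k_1-i)+k_0$, gives $c_{k-ip}\equiv0$.

Suppose $2n_0\ge p$. Write $f^{-n-1}=(f^p)^{-(n_1+1)}f^{p-1-n_0}$. In the residue field the first factor is a power series in $w^p$, and the second is a polynomial of degree $2(p-1-n_0)\le p-2$. No exponent of the form $ip-1$ occurs in the product, so $e_{ip-1}\equiv0$.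
\end{proof}

Finally we compare with the binomial coefficient from Lemma~\ref{lem:real}.

\begin{lemma}\label{lem:binom}
Let $0\le k\le n$ and let $p$ be an odd prime with $p\nmid2n+1-k$. If $p$ has type $0$, or if $p$ has type $1$ and $k_1$ is odd, then $p\mid\binom n\ell$.
\end{lemma}

\begin{proof}
By Lucas' theorem it suffices to show that the last digit $\ell_0$ of $\ell$ exceeds $n_0$. The hypothesis says $k_0\not\equiv2n_0+1\pmod p$. If $k_1$ is even, then $\ell=p\frac{k_1}2+\lfloor\frac{k_0}2\rfloor$ and $p$ has type $0$. So $k_0\ge2n_0+1$, equality is excluded, and $\ell_0=\lfloor k_0/2\rfloor\ge n_0+1$. If $k_1$ is odd, then $\ell=p\frac{k_1-1}2+\lfloor\frac{p+k_0}2\rfloor$ with $\lfloor\frac{p+k_0}2\rfloor\le p-1$. For both types $p+k_0\ge2n_0+1$, equality is excluded, and $\ell_0=\lfloor(p+k_0)/2\rfloor\ge n_0+1$.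
\end{proof}

\section{The main inequality}\label{sec:inequality}

For a pair $0\le k\le n$ define two sets of odd primes:
\begin{align*}
\mathcal{P}^+&=\{p:\ p\text{ has type }1,\ k_1\text{ is even},\ c_{n_1,k_1}(\gamma)=0\},\\
\mathcal{P}^-&=\{p:\ p\text{ has type }1,\ k_1\text{ is odd},\ c_{n_1,k_1}(\gamma)\ne0\},
\end{align*}
where the values $c_{n_1,k_1}(\gamma)$ are taken in $K$. Roughly, the primes in $\mathcal{P}^+$ may divide $c_{k-1}$ without dividing $\binom n\ell$, and those in $\mathcal{P}^-$ divide $\binom n\ell$ without dividing $c_{k-1}$. Since $c_{n_1,0}=1$, all primes in both sets have $k_1\ge1$, that is, $p\le k$. Put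
\[
R(n,k)=\sum_{p\in\mathcal{P}^+}\log p-\sum_{p\in\mathcal{P}^-}\log p,\qquad\kappa=\frac kn,\qquad\mathcal{A}=\prod_v\max\bigl(1,|\gamma|_v^{-1}\bigr).
\]
The number $\mathcal{A}$ is a product of powers of the integers $\mathrm{N}v$, hence a positive integer, and $\mathcal{A}=1$ if and only if $1/\gamma$ is an algebraic integer. Let $\vartheta(x)=\sum_{p\le x}\log p$; Chebyshev's bound is $\vartheta(x)\le2x$. From here on, constants $C$ and the symbols $O$, $o$ depend only on $\tau$ and refer to $n\to\infty$; in particular they are uniform in $k$.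

\begin{proposition}\label{prop:main}
Let $\tau$ be a totally positive algebraic number of degree $d$. For all vanishing pairs $(n,k)$,
\begin{equation}\label{eq:main}
\frac1{2d}\sum_\sigma\log\Bigl(1+\frac1{\tau_\sigma}\Bigr)+\frac\kappa{2d}\log\mathcal{A}\ \le\ \frac{R(n,k)}n+O\Bigl(\frac1{\log n}\Bigr).
\end{equation}
\end{proposition}

\begin{proof}
Let $c=c_{k-1}\in K^\times$. We bound each factor in the product formula for $c$ from below.

\emph{Real places.} The pair $(n,k)$ is a vanishing pair for each $\tau_\sigma$, so Lemma~\ref{lem:real} applies to $\sigma c$. We must bound $Q_*$ from below when $m\ge1$; positivity together with integrality does this. Choose an integer $D_0\ge1$ such that $D_0/\tau$ is an algebraic integer. Then $4D_0Q_0=D_0\bigl((2n+1)^2-(4m^2-1)(1+\frac1\tau)\bigr)$ is an algebraic integer whose conjugates lie in $(0,4D_0\nu^2]$ by Lemma~\ref{lem:real}. Their product is at least $1$, so each of them is at least $(4D_0\nu^2)^{-(d-1)}$. (For $\tau=2$ this says that $8Q_0$ is a positive integer.)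 Since $\tau_\sigma/4=|\sigma\gamma|$,
\begin{equation}\label{eq:arch}
\sum_\sigma\log|\sigma c|\ge\frac n2\sum_\sigma\log\Bigl(1+\frac1{\tau_\sigma}\Bigr)+\frac k2\sum_\sigma\log|\sigma\gamma|+d\log\binom n\ell-O(\log n).
\end{equation}

\emph{Bad primes.} Call $p$ \emph{bad} if $p=2$, or $p$ is ramified, or $|\gamma|_v\ne1$ or $|1-4\gamma|_v\ne1$ for some $v\mid p$; otherwise call it \emph{good}. Since $\gamma\ne0$ and $1-4\gamma=1+\tau\ne0$, there are finitely many bad primes. (For $\tau=2$ they are $2$ and $3$.) By Lemmas~\ref{lem:crude} and~\ref{lem:small}, $|c|_v\ge n^{-C}\max(1,|\gamma|_v)^{k/2}$ for the places over bad primes. All places with $|\gamma|_v>1$ are among them, so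
\begin{equation}\label{eq:bad}
\sum_{p\text{ bad}}\ \sum_{v\mid p}\log|c|_v\ge\frac k2\sum_v\log\max(1,|\gamma|_v)-O(\log n).
\end{equation}
The product formula for $\gamma$, together with $|\gamma|_v=\max(1,|\gamma|_v)/\max(1,|\gamma|_v^{-1})$, shows that the terms with the factor $\frac k2$ in \eqref{eq:arch} and \eqref{eq:bad} add up to $\frac k2\log\mathcal{A}$.

\emph{The threshold.} Lemma~\ref{lem:modp} speaks about $c_{n_1,j}(\gamma)$ modulo $v$, while $R$ is defined by its value in $K$. The two agree when $n_1$ is so small that the number is too small to be divisible by $v$. Choose an integer $D_1\ge1$ such that $D_1\gamma$ is an algebraic integer, and let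
\[
H=\prod_\sigma D_1(2+|\sigma\gamma|)\ge2,\qquad P_0=\frac{2n\log H}{\log n}.
\]
(For $\tau=2$ one can take $D_1=2$, $H=5$.) The number $D_1^{n_1}c_{n_1,j}(\gamma)=[w^j](D_1+D_1w+D_1\gamma w^2)^{n_1}$ is an algebraic integer. Each conjugate is bounded by the sum of the absolute values of all coefficients, so its norm is at most $H^{n_1}$. Let $n$ be so large that $P_0>\sqrt{2n}$ and all primes $p>P_0$ are good and prime to $D_1$. For $p>P_0$ we have $H^{n_1}\le H^{n/p}\le\sqrt n<p$. If $c_{n_1,j}(\gamma)$ were nonzero and $\equiv0$ modulo some $v\mid p$, then $p\le\mathrm{N}v\le H^{n_1}<p$. So for $p>P_0$, $v\mid p$ and all $j$,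
\begin{equation}\label{eq:lift}
c_{n_1,j}(\gamma)\equiv0\pmod v\iff c_{n_1,j}(\gamma)=0 .
\end{equation}

\emph{Good primes $p\le P_0$.} For $p\le\sqrt{2n}$, Lemma~\ref{lem:crude} gives $|c|_v\ge(2n)^{-2d}$ at each of at most $d\sqrt{2n}$ places. For $\sqrt{2n}<p\le P_0$, Lemma~\ref{lem:once} gives $|c|_v\ge|p|_v$, so $\prod_{v\mid p}|c|_v\ge p^{-d}$. In total these primes contribute at least $-O(\sqrt n\log n)-d\,\vartheta(P_0)=-O(n/\log n)$.

\emph{Primes $p>P_0$.} Let $\varepsilon_p=1$ if $p$ has type $0$, or if $p$ has type $1$ and $c_{n_1,k_1}(\gamma)=0$; let $\varepsilon_p=0$ otherwise. We claim that $\prod_{v\mid p}|c|_v\ge p^{-d\varepsilon_p}$. For $\varepsilon_p=1$ this follows from Lemma~\ref{lem:once}. Suppose that $c\equiv0$ modulo some $v\mid p$, and apply Lemma~\ref{lem:modp} in the residue field. By \eqref{eq:lift}, case (iii) would give $c_{n_1,k_1}(\gamma)=c_{n_1,k_1-1}(\gamma)=0$ in $K$. Since $k_1\le n_1$, this contradicts Lemma~\ref{lem:casoratian} if $k_1\ge1$, and it contradicts $c_{n_1,0}=1$ if $k_1=0$.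 Cases (i) and (ii) give $\varepsilon_p=1$. So $\varepsilon_p=0$ implies $|c|_v=1$ for all $v\mid p$, which proves the claim.

Insert all these bounds into $\sum_\sigma\log|\sigma c|+\sum_v\log|c|_v=0$, divide by $d$, and use $\log\binom n\ell\ge\sum_{p>P_0}v_p\binom n\ell\log p$. The result is
\[
\frac n{2d}\sum_\sigma\log\Bigl(1+\frac1{\tau_\sigma}\Bigr)+\frac k{2d}\log\mathcal{A}\le\sum_{p>P_0}\Bigl(\varepsilon_p-v_p\tbinom n\ell\Bigr)\log p+O\Bigl(\frac n{\log n}\Bigr).
\]
It remains to compare the sum with $R(n,k)$. Let $\chi_p=1$ for $p\in\mathcal{P}^+$, $\chi_p=-1$ for $p\in\mathcal{P}^-$, and $\chi_p=0$ otherwise. For $p>P_0$ with $p\nmid2n+1-k$ we have $\varepsilon_p-v_p\binom n\ell\le\chi_p$, by the following cases, the first two of which use Lemma~\ref{lem:binom}.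
\begin{itemize}
\item Type $0$: $\varepsilon_p=1$, $v_p\binom n\ell\ge1$, $\chi_p=0$.
\item Type $1$, $k_1$ odd: $v_p\binom n\ell\ge1$ and $\chi_p=\varepsilon_p-1$.
\item Type $1$, $k_1$ even: $\chi_p=\varepsilon_p$.
\item Type $2$: $\varepsilon_p=\chi_p=0$.
\end{itemize}
For the primes dividing $2n+1-k$ we have $\varepsilon_p-v_p\binom n\ell\le\chi_p+2$, which costs at most $2\log(2n+1)$. The primes $p\le P_0$ change $R(n,k)$ by at most $\vartheta(P_0)=O(n/\log n)$. Dividing by $n$ gives \eqref{eq:main}.
\end{proof}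

To use \eqref{eq:main} we bound $R(n,k)$ from above. The conditions on $n_1$, $k_1$ and the type confine $p$ to intervals, so we need the prime number theorem $\vartheta(x)=x+o(x)$. It implies $\max_{0\le x\le n}|\vartheta(x)-x|=o(n)$, and therefore
\begin{equation}\label{eq:pnt}
\sum_{an<p\le bn}\log p=(b-a)n+o(n)\qquad\text{uniformly for }0\le a\le b\le1 .
\end{equation}
For $a\ge1$ let $s_a=\sum_{i\ge2a,\ i\text{ even}}\bigl(\frac1i-\frac1{i+1}\bigr)$. From $\log2=1-\frac12+\frac13-\cdots$ we get
\[
s_1=1-\log2<0.3069,\qquad s_2=\tfrac56-\log2<0.1402 .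
\]
From $\frac1{i(i+1)}\le\frac12\bigl(\frac1{(i-1)i}+\frac1{i(i+1)}\bigr)$ we get $s_a\le\frac12\sum_{j\ge2a-1}\frac1{j(j+1)}=\frac1{2(2a-1)}$. We write $x_+=\max(x,0)$.

\begin{lemma}\label{lem:count}
Let $0\le k\le n$.
\begin{itemize}
\item[(a)] For fixed $a\ge1$, the sum of $\log p$ over all primes with $k_1$ even and $k_1\ge2a$ is at most $\kappa s_an+o(n)$.
\item[(b)] All odd primes with $n-\frac k2<p\le k$ lie in $\mathcal{P}^-$ and have $n_1=1$. The sum of their logarithms is $(\frac{3\kappa}2-1)_+\,n+o(n)$.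
\end{itemize}
\end{lemma}

\begin{proof}
(a) The condition $k_1=i$ means $\frac k{i+1}<p\le\frac ki$. Fix $I\ge2a$. By \eqref{eq:pnt} the even $i$ with $2a\le i<I$ contribute at most $\kappa s_an+o(n)$. The primes with $k_1\ge I$ satisfy $p\le n/I$ and contribute at most $2n/I$. Since $I$ is arbitrary, (a) follows.

(b) Such a prime satisfies $\frac n2<p\le k\le n$, so $n_1=k_1=1$ and $c_{1,1}=1\ne0$. By \eqref{eq:type1} it has type $1$ if and only if $p\le2n-k<2p$. The first inequality holds since $p\le n\le2n-k$, and the second is the assumption $p>n-\frac k2$. The value of the sum follows from \eqref{eq:pnt}.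
\end{proof}

\section{The harmonic cone}\label{sec:harmonic}

\begin{proof}[Proof of Theorem~\ref{thm:harmonic}]
Let $\tau=2$, $\gamma=-\frac12$. Then $d=1$ and $\mathcal{A}=1$. Suppose that there are infinitely many vanishing pairs; then $n\to\infty$ along them, and \eqref{eq:main} reads
\[
\tfrac12\log\tfrac32\le R(n,k)/n+o(1).
\]
The primes in $\mathcal{P}^+$ have $k_1$ even and $k_1\ge2$. Those with $k_1\ge4$ contribute at most $\kappa s_2n+o(n)$ by Lemma~\ref{lem:count}(a). For $k_1=2$ we have $n_1\ge k_1=2$, and $c_{n_1,2}(-\frac12)=\frac12n_1(n_1-2)$ vanishes only for $n_1=2$: this is the vanishing pair $(2,2)$, that is, the function $q$ itself, reappearing modulo $p$. Such primes satisfy $\frac n3<p\le\frac k2$ and contribute at most $(\frac\kappa2-\frac13)_+n+o(n)$. For $\kappa=1$ the two bounds add up to $\frac16+s_2=s_1$, which exceeds $\frac12\log\frac32$, so the set $\mathcal{P}^-$ is needed. By Lemma~\ref{lem:count}(b) it contributes at most $-(\frac{3\kappa}2-1)_+n+o(n)=-3(\frac\kappa2-\frac13)_+n+o(n)$.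 Altogether
\[
\tfrac12\log\tfrac32\le\bigl(\tfrac\kappa2-\tfrac13\bigr)_+-3\bigl(\tfrac\kappa2-\tfrac13\bigr)_++\kappa s_2+o(1)\le s_2+o(1).
\]
But $\frac12\log\frac32>0.2027$ and $s_2<0.1402$. So there are finitely many vanishing pairs, and Proposition~\ref{prop:reduction} gives the theorem.
\end{proof}

\section{All circular cones}\label{sec:all}

\begin{proof}[Proof of Theorem~\ref{thm:all}]
If $\tau$ is not a totally positive algebraic number, then by Lemma~\ref{lem:zeros} there is no vanishing pair, and $\mathcal{H}(Z_\tau)=\{0\}$ by Proposition~\ref{prop:reduction}. Let $\tau$ be totally positive of degree $d$, and suppose that there are infinitely many vanishing pairs, so that $n\to\infty$ along them. We derive a contradiction from \eqref{eq:main}. Denote its left side by $\Lambda$.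

For $p\in\mathcal{P}^+$ the pair $(n_1,k_1)$ is a vanishing pair, so $k_1\ge2d$ by Lemma~\ref{lem:zeros}. Lemma~\ref{lem:count}(a) gives
\begin{equation}\label{eq:Rd}
R(n,k)/n\le\kappa s_d+o(1).
\end{equation}
The left side of \eqref{eq:main} has two terms. The first is small when the $\tau_\sigma$ are large, but then $1/\gamma$ cannot be an algebraic integer, and the second term takes over. We split the proof accordingly.

\emph{Case $\mathcal{A}\ge2$.} We have $ds_d\le\frac12\log2=0.3465\ldots$: for $d=1$ because $s_1<0.3069$, and for $d\ge2$ because $ds_d\le\frac d{2(2d-1)}\le\frac13$. Hence $\frac\kappa{2d}\log\mathcal{A}\ge\kappa s_d$, and \eqref{eq:main} and \eqref{eq:Rd} give $\frac1{2d}\sum_\sigma\log(1+\frac1{\tau_\sigma})\le o(1)$. The left side is a positive constant, a contradiction.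

\emph{Case $\mathcal{A}=1$.} Now $\eta=4/\tau=-1/\gamma$ is a totally positive algebraic integer of degree $d$, with conjugates $\eta_\sigma$ and norm $\mathrm{N}\eta=\prod_\sigma\eta_\sigma\ge1$, and $\Lambda=\frac1{2d}\log\prod_\sigma(1+\frac{\eta_\sigma}4)$. Expand the product. By the inequality of arithmetic and geometric means, the $j$-th elementary symmetric function of the $\eta_\sigma$ is at least $\binom dj(\mathrm{N}\eta)^{j/d}\ge\binom dj$. So the product is at least $(\frac54)^d$, and
\[
\Lambda\ge\tfrac12\log\tfrac54>0.1115 .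
\]

If $d\ge3$, then $s_d\le\frac1{10}<\Lambda$, which contradicts \eqref{eq:main} and \eqref{eq:Rd}.

If $d=2$, then the two conjugates are distinct, so the integer $\operatorname{Tr}\eta>0$ satisfies $(\operatorname{Tr}\eta)^2>4\mathrm{N}\eta\ge4$, and $\operatorname{Tr}\eta\ge3$. Hence $\prod_\sigma(1+\frac{\eta_\sigma}4)=\frac1{16}(16+4\operatorname{Tr}\eta+\mathrm{N}\eta)\ge\frac{29}{16}$ and $\Lambda\ge\frac14\log\frac{29}{16}>0.148>s_2$, a contradiction.

If $d=1$, then $\eta$ is a positive integer, $\gamma=-1/\eta$ and $\Lambda=\frac12\log(1+\frac\eta4)$. For $n_1\ge2$ we have $c_{n_1,2}(\gamma)=\binom{n_1}2-\frac{n_1}\eta=0$ if and only if $n_1=1+\frac2\eta$.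
\begin{itemize}
\item For $\eta\ge4$ we have $\Lambda\ge\frac12\log2>s_1$, a contradiction.
\item For $\eta=3$ no prime in $\mathcal{P}^+$ has $k_1=2$, so $R(n,k)/n\le s_2+o(1)$, while $\Lambda=\frac12\log\frac74>0.27$, a contradiction.
\item For $\eta=2$ we have $\tau=2$, which is Theorem~\ref{thm:harmonic}.
\end{itemize}
There remains $\eta=1$, that is, $\tau=4$, where $\Lambda=\frac12\log\frac54$ is smaller than $s_2$ and a second family of primes in $\mathcal{P}^-$ is needed.

\emph{The cone $\tau=4$.} Primes in $\mathcal{P}^+$ with $k_1=2$ have $n_1=3$, so $\frac n4<p\le\frac n3$ and $p\le\frac k2$. They contribute at most $\frac n{12}+o(n)$, and nothing if $\kappa\le\frac12$. Those with $k_1\ge4$ contribute at most $\kappa s_2n+o(n)$. In $\mathcal{P}^-$ we use family (b) of Lemma~\ref{lem:count}, and the family (c) of odd primes of type $1$ with $n_1=2$, $k_1=1$; these lie in $\mathcal{P}^-$ because $c_{2,1}=2\ne0$, and the two families are disjoint. The conditions $n_1=2$ and $k_1=1$ mean $\frac n3<p\le\frac n2$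 and $\frac k2<p\le k$, and by \eqref{eq:type1} type $1$ means $3p\le2n-k<4p$. So family (c) is given by
\[
\max\Bigl(\frac13,\frac\kappa2,\frac{2-\kappa}4\Bigr)<\frac pn\le\min\Bigl(\frac12,\kappa,\frac{2-\kappa}3\Bigr).
\]
We distinguish four ranges of $\kappa$ and suppress the terms $o(1)$.
\begin{itemize}
\item $\kappa\le\frac12$. Discarding $\mathcal{P}^-$, we get $R/n\le\frac12s_2<0.0701$.
\item $\frac12\le\kappa\le\frac23$. Here $\frac\kappa2\le\frac13\le\frac{2-\kappa}4$ and $\frac{2-\kappa}3\le\frac12\le\kappa$. Family (c) is an interval of relative length $\frac{2-\kappa}3-\frac{2-\kappa}4=\frac{2-\kappa}{12}\ge\frac19$.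
\item $\frac23\le\kappa\le\frac45$. Here $\frac{2-\kappa}4\le\frac13\le\frac\kappa2\le\frac{2-\kappa}3\le\frac49$. Family (c) has relative length $\frac{2-\kappa}3-\frac\kappa2=\frac23-\frac{5\kappa}6$, family (b) has $\frac{3\kappa}2-1$, and the sum is $\frac{2\kappa-1}3\ge\frac19$. In this range and the previous one, $R/n\le\frac1{12}+\frac45\cdot0.1402-\frac19<0.085$.
\item $\kappa\ge\frac45$. Family (b) has relative length at least $\frac15$, so $R/n\le\frac1{12}+0.1402-\frac15<0.03$.
\end{itemize}
In all ranges $R(n,k)/n\le0.085+o(1)$, while $\Lambda>0.1115$, a contradiction.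

So in every case there are finitely many vanishing pairs, and $\dim\mathcal{H}(Z_\tau)<\infty$ by Proposition~\ref{prop:reduction}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{MW}
Dan Mangoubi and Adi Weller-Weiser, \emph{Harmonic functions vanishing on a cone}, arXiv:1703.09905 (2017).

\end{thebibliography}
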